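\title{Translation-invariant subalgebras of Fourier--Stieltjes algebras need not be closed under conjugation}

\begin{abstract}
Let $G$ be a discrete group and $B(G)=C^*(G)^*$ its Fourier--Stieltjes algebra. We show that a weak$^*$-closed translation-invariant subalgebra of $B(G)$ need not be closed under complex conjugation. An explicit counterexample is the subalgebra generated by $f(x,j)=r^{|x|}e^{2\pi ij/3}$ on $\mathbb F_2\times\mathbb Z/3$, for $3^{-1/2}<r<1$. For the functions $r^{|x|}\chi(c)$ on $\mathbb F_k\times C$, with $C$ abelian and $\chi$ a character, we determine exactly when the generated subalgebra is conjugation-closed. We also construct counterexamples on large classes of groups, including all nonabelian free groups and all acylindrically hyperbolic groups.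
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, groups are discrete and representations are unitary. The \emph{Fourier--Stieltjes algebra} $B(G)$ of a group $G$ consists of the coefficient functions $g\mapsto\langle\pi(g)\xi,\eta\rangle$ of all representations $\pi$ of $G$. Direct sums, tensor products and conjugates of representations show that $B(G)$ is closed under pointwise sums, pointwise products and complex conjugation. The full group C$^*$-algebra $C^*(G)$ is the completion of the group algebra $\mathbb C[G]$ in the norm $\|a\|=\sup_\pi\|\pi(a)\|$, and the pairing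
\[
\langle u,a\rangle=\sum_g a(g)u(g)\qquad\Big(u\in B(G),\ a=\sum_g a(g)g\in\mathbb C[G]\Big)
\]
identifies $B(G)$ with the Banach space dual of $C^*(G)$. This gives $B(G)$ its norm and its weak$^*$-topology. A subset $B\subseteq B(G)$ is \emph{translation-invariant} if it contains $g\mapsto u(sgt)$ whenever $u\in B$ and $s,t\in G$, and \emph{conjugation-closed} if it contains $\bar u$ whenever $u\in B$. The following question comes from the paper of Lau and Pham \cite{LP}.

\begin{quote}
\emph{Let $G$ be a discrete group and let $B$ be a weak$^*$-closed translation-invariant subalgebra of $B(G)$. Must $B$ be conjugation-closed?}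
\end{quote}

We call a weak$^*$-closed translation-invariant subalgebra of $B(G)$ an \emph{invariant subalgebra}, and we call it \emph{asymmetric} if it is not conjugation-closed.

The simplest cases suggest the answer yes. If $G$ is finite, then $\bar u$ is a polynomial in $u$ without constant term, by interpolation on the finite set of values of $u$. If $G$ is arbitrary and $B$ contains a character $\chi:G\to\mathbb T$, then $B$ contains the powers $\chi^m$; on any finite subset of $G$ these powers return arbitrarily close to $1$, so $\bar\chi=\chi^{-1}$ is a limit of positive powers and lies in $B$. For abelian $G$ this recurrence settles the question (Example~\ref{ex:abelian}), and it is known that the answer is affirmative for every amenable $G$.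

The answer is nevertheless negative in general, because on a free group powers can decay instead of recurring. Let $\mathbb F_k$ be the free group of rank $k$ and $|x|$ the word length for a fixed free basis. The functions $r^{|x|}$, $0\le r\le1$, belong to $B(\mathbb F_k)$, and taking a power replaces $r$ by a smaller number. If such a function is multiplied by a character $\chi$, then the powers can restore the phase $\bar\chi$ only at the price of faster decay, and in a certain range of $r$ this price is visible in the norm of $C^*(G)$. For $f\in B(G)$ let $B(f)$ be the smallest invariant subalgebra containing $f$. For an abelian group $C$ let $\widehat C$ be its group of characters.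

\begin{theorem}\label{thm:sharp}
Let $2\le k<\infty$, $q=2k-1$, and $G=\mathbb F_k\times C$ with $C$ abelian. Let $\chi\in\widehat C$, $0\le r\le1$, and $f(x,c)=r^{|x|}\chi(c)$ (with $0^0=1$).
\begin{enumerate}
\item[(i)] If $\chi^2\ne1$ and $q^{-1/2}<r<1$, then $\bar f\notin B(f)$. In fact $\bar f\notin B(f)+\mathbb C1$, and $B(f)+\mathbb C1$ is also an invariant subalgebra, with unit.
\item[(ii)] In all other cases $B(f)$ is conjugation-closed.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
Let $G=\mathbb F_2\times\mathbb Z/3$, let $\chi$ be a nontrivial character of $\mathbb Z/3$, and let $3^{-1/2}<r<1$. Then $B(f)$ is a weak$^*$-closed translation-invariant subalgebra of $B(G)$ that is not conjugation-closed. The question above has a negative answer.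
\end{corollary}

For $k=1$ the group $\mathbb Z\times C$ is abelian, and indeed the range $q^{-1/2}<r<1$ is then empty. Our second result gives counterexamples on many more groups. Let $\lambda_G$ be the left regular representation on $\ell^2(G)$, and let $B_{\lambda_G}\subseteq B(G)$ be the set of functionals that vanish on the kernel of $\lambda_G$ in $C^*(G)$. It contains every point mass $\delta_g$.

\begin{theorem}\label{thm:many}
A discrete group $G$ has an asymmetric invariant subalgebra in each of the following cases.
\begin{enumerate}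
\item[(a)] Some quotient of $G$ has one.
\item[(b)] $G$ contains a nonabelian free subgroup and a central element $z$ with $z^2\ne e$.
\item[(c)] $G$ has a subgroup $H=F\times K$ with $F\cong\mathbb F_2$ and $K$ finite, such that $H\cap gHg^{-1}$ is amenable for all $g\in G\setminus H$.
\end{enumerate}
In cases (b) and (c) the subalgebra can be taken unital and containing $B_{\lambda_G}$; in particular it then separates the points of $G$.
\end{theorem}

\begin{corollary}\label{cor:classes}
Every nonabelian free group, every group with a quotient isomorphic to $\mathbb F_2$, and every acylindrically hyperbolic group (for example, every non-elementary hyperbolic group) has an asymmetric invariant subalgebra.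
\end{corollary}

We do not determine exactly which non-amenable groups have an asymmetric invariant subalgebra. For example, we do not decide whether every group containing $\mathbb F_2$ has one, nor the case of non-amenable groups without free subgroups.

Section~\ref{sec:dict} translates the question into one about weak containment of representations, and Section~\ref{sec:example} reduces the case of $\mathbb F_2\times\mathbb Z/3$ to a comparison of two operator norms. The two analytic tools follow: the growth of sums over spheres in a free group controls the norm of the sum of the generators (Section~\ref{sec:spheres}), and square-summable coefficients give weak containment in the regular representation (Section~\ref{sec:l2}). Theorems~\ref{thm:sharp} and~\ref{thm:many} are proved in Sections~\ref{sec:proof1} and~\ref{sec:proof2}.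

\section{Invariant subalgebras and weak containment}\label{sec:dict}

\subsection*{Standard facts}
A representation $\pi$ of $G$ extends to a $*$-representation of $\mathbb C[G]$ and of $C^*(G)$, and the coefficient $u=\langle\pi(\cdot)\xi,\eta\rangle$ satisfies $\langle u,a\rangle=\langle\pi(a)\xi,\eta\rangle$. We write $\ker\pi$ for the kernel in $C^*(G)$. We say that $\rho$ is \emph{weakly contained} in $\pi$, and write $\rho\prec\pi$, if $\|\rho(a)\|\le\|\pi(a)\|$ for all $a\in\mathbb C[G]$. This is equivalent to $\ker\pi\subseteq\ker\rho$, because $\|\pi(a)\|$ is the norm of $a$ in $C^*(G)/\ker\pi$ and $*$-homomorphisms of C$^*$-algebras are contractive. Since $\|\bigoplus_i\rho_i(a)\|=\sup_i\|\rho_i(a)\|$, we have $\bigoplus_i\rho_i\prec\pi$ if and only if $\rho_i\prec\pi$ for all $i$. We use the following facts.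

\begin{itemize}
\item \emph{Positive definite functions.} A function $f$ on $G$ is positive definite if $\sum_{i,j}c_i\overline{c_j}f(g_j^{-1}g_i)\ge0$ for all finite families $g_i\in G$, $c_i\in\mathbb C$. Then $f\in B(G)$, $\|f\|=f(e)$, and $f=\langle\sigma(\cdot)\xi,\xi\rangle$ for a representation $\sigma$ with cyclic vector $\xi$, unique up to unitary equivalence: the \emph{GNS representation} of $f$. The vectors $\sigma(g)\xi$ form a total set (their span is dense). Products of positive definite functions are positive definite. If $f$ is positive definite on a subgroup $H$, its extension by $0$ is positive definite on $G$, since the sum above splits along the cosets $g_iH$.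
\item \emph{Conjugates.} The conjugate representation $\bar\pi$ acts on the conjugate Hilbert space by $\bar\pi(g)\bar v=\overline{\pi(g)v}$. Its coefficients are the complex conjugates of those of $\pi$, and $\|\bar\pi(a)\|=\|\pi(\bar a)\|$, where $\bar a=\sum\overline{a(g)}g$. The GNS representation of $\bar f$ is $\bar\sigma$.
\item \emph{Fell absorption.} For every nonzero $\rho$, the representation $\lambda_G\otimes\rho$ is a direct sum of copies of $\lambda_G$: the unitary $\delta_g\otimes v\mapsto\delta_g\otimes\rho(g)^{-1}v$ carries it to $\lambda_G\otimes\mathrm{id}$.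
\item \emph{Weak$^*$ convergence.} A norm-bounded net in $B(G)$ that converges pointwise to $u\in B(G)$ converges weak$^*$ to $u$, because $\mathbb C[G]$ is dense in $C^*(G)$.
\item \emph{Spectral measures.} If $T$ is a bounded self-adjoint operator with spectral projections $E(\cdot)$, the spectral measure of a vector $v$ is $\mu_v(\Omega)=\|E(\Omega)v\|^2$, and $\langle P(T)v,v\rangle=\int P\,d\mu_v$ for polynomials $P$. Hence if $\mu_v\{|t|>M\}=0$ for all $v$ in a total set, then $\|T\|\le M$.
\end{itemize}

\subsection*{The dictionary}
For a representation $\pi$ put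
\[
B_\pi=\{u\in B(G):\langle u,a\rangle=0\text{ for all }a\in\ker\pi\}.
\]

\begin{lemma}\label{lem:dict}
Let $\pi$ be a representation of $G$.
\begin{enumerate}
\item[(a)] $B_\pi$ is a weak$^*$-closed translation-invariant subspace, and its elements are exactly the coefficients of the representations $\rho\prec\pi$.
\item[(b)] A positive definite function with GNS representation $\sigma$ lies in $B_\pi$ if and only if $\sigma\prec\pi$.
\item[(c)] If $\rho_1\prec\pi_1$ and $\rho_2\prec\pi_2$, then $\rho_1\otimes\rho_2\prec\pi_1\otimes\pi_2$ and $\bar\rho_1\prec\bar\pi_1$.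
\item[(d)] If $\pi\otimes\pi\prec\pi$, then $B_\pi$ is a subalgebra. If $\bar\pi\prec\pi$, then $B_\pi$ is conjugation-closed.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An annihilator is weak$^*$-closed. The translate $u(s\,\cdot\,t)$ pairs with $a$ as $u$ pairs with $sat$, and $\ker\pi$ is a two-sided ideal. Coefficients of $\rho\prec\pi$ vanish on $\ker\rho\supseteq\ker\pi$. Conversely, $u\in B_\pi$ is a bounded functional on the C$^*$-algebra $C^*(G)/\ker\pi$, hence a linear combination of states of this algebra, hence a coefficient of the direct sum $\rho$ of their GNS representations; and $\ker\pi\subseteq\ker\rho$.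

(b) One direction is in (a). If $f=\langle\sigma(\cdot)\xi,\xi\rangle\in B_\pi$ and $a\in\ker\pi$, then $\langle\sigma(a)\sigma(t)\xi,\sigma(s)\xi\rangle=\langle f,s^{-1}at\rangle=0$ for all $s,t\in G$, so $\sigma(a)=0$.

(c) Write $\rho_i=\theta_i\circ\pi_i$, where $\theta_i$ is a representation of the C$^*$-algebra $D_i=\pi_i(C^*(G))$. The norm that the algebraic tensor product of $D_1$ and $D_2$ inherits from the operators on $H_{\pi_1}\otimes H_{\pi_2}$ is the minimal tensor norm, and $\theta_1\otimes\theta_2$ is contractive for it. This map sends $(\pi_1\otimes\pi_2)(a)=\sum a(g)\pi_1(g)\otimes\pi_2(g)$ to $(\rho_1\otimes\rho_2)(a)$. For conjugates, $\|\bar\rho_1(a)\|=\|\rho_1(\bar a)\|\le\|\pi_1(\bar a)\|=\|\bar\pi_1(a)\|$.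

(d) Let $u,v\in B_\pi$ be coefficients of $\rho_u,\rho_v\prec\pi$. Then $uv$ is a coefficient of $\rho_u\otimes\rho_v\prec\pi\otimes\pi$ and $\bar u$ is a coefficient of $\bar\rho_u\prec\bar\pi$. Apply (a).
\end{proof}

\begin{remark}\label{rem:reform}
Nothing is lost in this translation. If $B$ is a weak$^*$-closed translation-invariant subspace, its preannihilator in $C^*(G)$ is a closed subspace stable under left and right multiplication by $G$, hence a closed two-sided ideal, hence of the form $\ker\pi$; and $B=B_\pi$ by the bipolar theorem. The implications in (d) are equivalences: if $B_\pi$ is an algebra, the coefficients of $\pi\otimes\pi$ at elementary tensors vanish on $\ker\pi$, so $\ker\pi\subseteq\ker(\pi\otimes\pi)$; if $B_\pi$ is conjugation-closed, the coefficients of $\bar\pi$ vanish on $\ker\pi$. The question of the introduction thus asks whether $\pi\otimes\pi\prec\pi$ implies $\bar\pi\prec\pi$.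
\end{remark}

All our counterexamples are certified in the same way. By Lemma~\ref{lem:dict}(b) applied to $\bar f$, for $f$ positive definite with GNS representation $\sigma$,
\begin{equation}\label{eq:test}
\|\bar\sigma(a)\|>\|\pi(a)\|\text{ for some }a\in\mathbb C[G]\quad\Longrightarrow\quad\bar f\notin B_\pi .
\end{equation}

\begin{lemma}\label{lem:gen}
Let $f$ be positive definite with GNS representation $\sigma$, and let $\pi=\bigoplus_{j\ge1}\sigma^{\otimes j}$. Then $\pi\otimes\pi\prec\pi$ and $B(f)=B_\pi$.
\end{lemma}

\begin{proof}
We have $\pi\otimes\pi=\bigoplus_{i,j\ge1}\sigma^{\otimes(i+j)}\prec\pi$, so $B_\pi$ is an invariant subalgebra. It contains $f$, whence $B(f)\subseteq B_\pi$. Conversely, $B(f)$ contains the translates $f(s^{-1}\,\cdot\,t)=\langle\sigma(\cdot)\sigma(t)\xi,\sigma(s)\xi\rangle$ and their products. The products of $j$ translates are the coefficients of $\sigma^{\otimes j}$ at pairs of vectors of the form $\sigma(g_1)\xi\otimes\dots\otimes\sigma(g_j)\xi$, which form a total set. So an element of $C^*(G)$ annihilated by $B(f)$ lies in $\bigcap_j\ker\sigma^{\otimes j}=\ker\pi$,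 and the bipolar theorem gives $B(f)\supseteq B_\pi$.
\end{proof}

\subsection*{Recurrence of characters}

\begin{lemma}\label{lem:rec}
Let $\chi$ be a character of a group $C$, let $j\ge1$, and let $\Phi\subseteq C$ be finite. There are integers $m_i\ge1$ with $\chi^{m_i}(c)\to\chi^{-j}(c)$ for all $c\in\Phi$.
\end{lemma}

\begin{proof}
The points $(\chi(c)^n)_{c\in\Phi}$ lie in the compact space $\mathbb T^\Phi$, so they converge along a subsequence $n_1<n_2<\cdots$, which we may thin out so that $n_{i+1}-n_i>j$. Then $\chi(c)^{n_{i+1}-n_i}\to1$ on $\Phi$, and $m_i=n_{i+1}-n_i-j$ works.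
\end{proof}

\begin{example}\label{ex:abelian}
Let $G$ be abelian. Then $C^*(G)=C(\widehat G)$, where $\widehat G$ is a compact group in the topology of pointwise convergence, and $B(G)$ consists of the functions $u(g)=\int\psi(g)\,d\mu(\psi)$ with $\mu$ a complex measure on $\widehat G$. Closed ideals of $C(\widehat G)$ correspond to closed sets, so by Remark~\ref{rem:reform} an invariant subalgebra $B$ consists of the measures carried by some closed set $E$. The characters in $B$ are the points of $E$, so $E$ is closed under multiplication, and $E=E^{-1}$ by Lemma~\ref{lem:rec}. Since $\bar u(g)=\int\psi^{-1}(g)\,d\bar\mu(\psi)$, the algebra $B$ is conjugation-closed. Discreteness enters through the compactness of $\widehat G$: for the group $\mathbb R$ the same recipe with $E=[0,\infty)$ gives an algebra containing $e^{it}$ but not $e^{-it}$.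
\end{example}

\section{The mechanism on $\mathbb F_2\times\mathbb Z/3$}\label{sec:example}

For $0\le r\le1$ the function $\varphi_r(x)=r^{|x|}$ is positive definite on $\mathbb F_k$ \cite{Haa}; here $\varphi_0=\delta_e$ and $\varphi_1=1$. Let $\tau_r$ be its GNS representation, with cyclic vector $\xi$. Since $\varphi_r$ is real, $\bar\tau_r\cong\tau_r$. For a representation $\rho$ of $\mathbb F_k$ and $\psi\in\widehat C$, let $\rho\times\psi$ be the representation $(x,c)\mapsto\psi(c)\rho(x)$ of $\mathbb F_k\times C$. With $\tau=\tau_r$, the function $f$ of Theorem~\ref{thm:sharp} is positive definite with GNS representation $\sigma=\tau\times\chi$, and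
\begin{equation}\label{eq:powers}
\sigma^{\otimes j}=\tau^{\otimes j}\times\chi^j,\qquad \overline{\sigma^{\otimes j}}\cong\tau^{\otimes j}\times\chi^{-j}.
\end{equation}

Now take $k=2$, $C=\mathbb Z/3=\langle s\rangle$, $\omega=e^{2\pi i/3}$ and $\chi(s)=\omega$. Since $\chi^2=\bar\chi$, the algebra $B(f)$ contains $f^2=\varphi_{r^2}\bar\chi$, which has the phase of $\bar f=\varphi_r\bar\chi$ but decays faster. To isolate the part of $B(f)$ with this phase, consider the central projection
\[
p=\tfrac13(e+\omega s+\omega^2s^2).
\]
It acts in $\rho\times\chi^j$ as the scalar $\frac13(1+\omega^{j+1}+\omega^{2(j+1)})$, which is $1$ if $j\equiv2\pmod3$ and $0$ otherwise. So for $a\in\mathbb C[\mathbb F_2]$ and $\pi=\bigoplus_{j\ge1}\sigma^{\otimes j}$,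
\[
\|\bar\sigma(ap)\|=\|\tau(a)\|,\qquad\|\pi(ap)\|=\sup\{\|\tau^{\otimes j}(a)\|:j=2,5,8,\dots\}.
\]
By Lemma~\ref{lem:gen} and \eqref{eq:test}, it suffices to find one $a$ whose norm in $\tau$ exceeds, by a fixed margin, its norm in every $\tau^{\otimes j}$ with $j\ge2$.

What distinguishes $\tau$ from its higher tensor powers is the decay of coefficients, and a sum of a positive function over a sphere measures decay. In $\mathbb F_k$, with $q=2k-1$, let $A_n=\sum_{|x|=n}x$. The sphere of radius $n\ge1$ has $(q+1)q^{n-1}$ elements, so
\begin{equation}\label{eq:sumtau}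
\langle\tau(A_n)\xi,\xi\rangle=(q+1)q^{n-1}r^n .
\end{equation}
Let $r>0$, $j\ge2$ and $v=\tau(y_1)\xi\otimes\dots\otimes\tau(y_j)\xi$; such vectors are total. From $|y^{-1}xy|\ge|x|-2|y|$ we get $\langle\tau^{\otimes j}(x)v,v\rangle=\prod_ir^{|y_i^{-1}xy_i|}\le K_vr^{j|x|}\le K_vr^{2|x|}$ with $K_v=r^{-2\sum_i|y_i|}$, hence
\begin{equation}\label{eq:sumtauj}
0\le\langle\tau^{\otimes j}(A_n)v,v\rangle\le K_v(q+1)q^{n-1}r^{2n}.
\end{equation}
The sphere sums grow at the exponential rate $qr$ in $\tau$ and at most $qr^2$ in $\tau^{\otimes j}$. The constants $K_v$ are unbounded, so \eqref{eq:sumtauj} is not a norm bound for any single $A_n$. But all $A_n$ are polynomials in the one self-adjoint element $A=A_1$, and Proposition~\ref{prop:growth} below converts a growth rate $R\ge\sqrt q$ into the norm $R+q/R$ of $A$, while all rates below $\sqrt q$ give only the bound $2\sqrt q$. For $q=3$ and $r=3/4$ the rates are $3r=9/4$ and $3r^2=27/16<\sqrt3$, so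
\[
\|\bar\sigma(Ap)\|=\|\tau(A)\|\ge\tfrac94+\tfrac43=\tfrac{43}{12}>2\sqrt3\ge\|\pi(Ap)\|,
\]
where the strict inequality is $43^2=1849>1728=12\cdot12^2$. Thus $\bar f\notin B(f)$ in this case.

\section{Sums over spheres in a free group}\label{sec:spheres}

Let $F$ be free of rank $k$, $2\le k<\infty$, with a fixed basis, and $q=2k-1$. A \emph{letter} is an element of length $1$. For the proof of Theorem~\ref{thm:many}(c) we allow a twist: for a character $\eta:F\to\mathbb T$ put
\[
A_n^\eta=\sum_{|x|=n}\eta(x)x\in\mathbb C[F],
\]
so that $A_n=A_n^1$. The map $x\mapsto\eta(x)x$ extends to a $*$-automorphism of $\mathbb C[F]$ sending $A_n$ to $A_n^\eta$; in particular $A_1^\eta$ is self-adjoint. In the product $A_1A_n$, each word of length $n+1$ arises once, as $l\cdot x$ with $l$ its first letter, and each word $w$ of length $n-1$ arises as $l\cdot(l^{-1}w)$ for every letter $l$ with $l^{-1}w$ reduced, which leaves $q+1$ choices if $n=1$ and $q$ choices if $n\ge2$. Therefore $A_1^2=A_2+(q+1)e$ and $A_1A_n=A_{n+1}+qA_{n-1}$ for $n\ge2$, and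
\[
A_n^\eta=P_n(A_1^\eta),\qquad P_1=t,\quad P_2=t^2-(q+1),\quad P_{n+1}=tP_n-qP_{n-1}\ (n\ge2).
\]
The recursion has characteristic equation $z^2-tz+q=0$, that is, $t=z+q/z$. This singles out the function
\[
h(z)=z+q/z ,
\]
a strictly increasing bijection from $[\sqrt q,\infty)$ onto $[2\sqrt q,\infty)$. For instance, $h(q)=q+1$ is the value of $A_1$ in the trivial representation, and $h(qr)=qr+1/r$ is the number with $\sum_l\varphi_r(xl)=h(qr)\varphi_r(x)$ for $x\ne e$.

\begin{lemma}\label{lem:poly}
Let $t\in\mathbb R$ and $n\ge2$.
\begin{enumerate}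
\item[(a)] If $S\ge\sqrt q$ and $|t|\le h(S)$, then $|P_n(t)|\le2(n+1)S^n$.
\item[(b)] If $n$ is even and $|t|>2\sqrt q$, then $P_n(t)>0$; if moreover $|t|\ge h(S)$ with $S\ge\sqrt q$, then $P_n(t)\ge S^n$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\alpha,\alpha'$ be the roots of $z^2-tz+q$ with $|\alpha|\ge|\alpha'|$, so $\alpha+\alpha'=t$ and $\alpha\alpha'=q$. If $|t|\le2\sqrt q$, they are complex conjugates of modulus $\sqrt q$. If $|t|>2\sqrt q$, they are real of the same sign, $|\alpha|>\sqrt q$ and $|t|=h(|\alpha|)$. Put $Q_n=\sum_{i=0}^n\alpha^{n-i}\alpha'^{\,i}$ and $Q_{-1}=0$. Then $Q_0=1$, $Q_1=t$, $Q_2=t^2-q$, and $Q_{n+1}=tQ_n-qQ_{n-1}$ for $n\ge0$. The sequence $Q_n-Q_{n-2}$ equals $P_n(t)$ for $n=1,2$ and satisfies the recursion of $P_n$, so $P_n(t)=Q_n-Q_{n-2}$ for all $n\ge1$.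

(a) Here $|\alpha'|\le|\alpha|\le S$, so $|Q_n|\le(n+1)S^n$ and $|Q_{n-2}|\le(n-1)S^{n-2}\le(n+1)S^n$.

(b) Removing the two extreme terms of $Q_n$ gives $Q_n=\alpha^n+\alpha'^{\,n}+qQ_{n-2}$, so $P_n(t)=\alpha^n+\alpha'^{\,n}+(q-1)Q_{n-2}$. For $n$ even, all monomials here have even degree in two real numbers of the same sign, so they are positive and $P_n(t)\ge|\alpha|^n$. Finally $h(|\alpha|)=|t|\ge h(S)$ gives $|\alpha|\ge S$.
\end{proof}

On $[-2\sqrt q,2\sqrt q]$ the polynomials $P_n$ are thus of size at most about $q^{n/2}$, while outside this interval the even ones are positive and grow faster. Spectrum outside the interval therefore cannot be hidden by cancellation.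

\begin{proposition}\label{prop:growth}
Let $\pi$ be a representation of a group containing $F$, and let $\eta$ be a character of $F$.
\begin{enumerate}
\item[(a)] Let $R\ge\sqrt q$. If $\limsup_n|\langle\pi(A_n^\eta)v,v\rangle|^{1/n}\le R$ for all $v$ in a total set, then $\|\pi(A_1^\eta)\|\le h(R)$.
\item[(b)] Let $R>\sqrt q$. If $\limsup_n|\langle\pi(A_n^\eta)v,v\rangle|^{1/n}\ge R$ for some vector $v$, then $\|\pi(A_1^\eta)\|\ge h(R)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $v$ be in the total set, let $\mu$ be its spectral measure for $\pi(A_1^\eta)$, and let $R'>R$. For even $n$, Lemma~\ref{lem:poly}(b) and then Lemma~\ref{lem:poly}(a) with $S=\sqrt q$ give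
\begin{align*}
R'^{\,n}\mu\{|t|\ge h(R')\}&\le\int_{|t|>2\sqrt q}P_n\,d\mu=\langle\pi(A_n^\eta)v,v\rangle-\int_{|t|\le2\sqrt q}P_n\,d\mu\\
&\le|\langle\pi(A_n^\eta)v,v\rangle|+2(n+1)q^{n/2}\|v\|^2 .
\end{align*}
The last expression has exponential growth rate at most $\max(R,\sqrt q)=R<R'$, so $\mu\{|t|\ge h(R')\}=0$. Letting $R'\downarrow R$ gives $\mu\{|t|>h(R)\}=0$, and totality gives the norm bound.

(b) Choose $S\ge\sqrt q$ with $h(S)=\max(\|\pi(A_1^\eta)\|,2\sqrt q)$. The spectrum of $\pi(A_1^\eta)$ lies in $\{|t|\le h(S)\}$, so $\|\pi(A_n^\eta)\|\le2(n+1)S^n$ by Lemma~\ref{lem:poly}(a), and hence $R\le S$. Then $h(S)\ge h(R)>2\sqrt q$, so the maximum is $\|\pi(A_1^\eta)\|$.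
\end{proof}

In the regular representation of a group $G\supseteq F$ we have $\langle\lambda_G(A_n^\eta)\delta_g,\delta_g\rangle=0$ for $n\ge1$, so part (a) with $R=\sqrt q$ gives
\begin{equation}\label{eq:regular}
\|\lambda_G(A_1^\eta)\|\le2\sqrt q\qquad\text{for every character }\eta\text{ of }F.
\end{equation}

\begin{lemma}\label{lem:gap}
Let $q^{-1/2}<r<1$, $\tau=\tau_r$, $A=A_1$ and $\gamma=h(\max(\sqrt q,qr^2))$. Then
\[
\|\tau(A)\|\ge h(qr)>\gamma\ge\|\tau^{\otimes j}(A)\|\qquad\text{for all }j\ge2.
\]
\end{lemma}

\begin{proof}
Since $r>q^{-1/2}$, we have $qr>\sqrt q$, and the first inequality follows from \eqref{eq:sumtau} and Proposition~\ref{prop:growth}(b). The last follows from \eqref{eq:sumtauj} and Proposition~\ref{prop:growth}(a). Since $r<1$, also $qr>qr^2$, and $h$ is strictly increasing.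
\end{proof}

\section{Square-summable coefficients}\label{sec:l2}

The second tool recognizes representations weakly contained in $\lambda_G$. A function such as $r^{|x|}\chi(c)$ has constant modulus along the central subgroup $C$, so if $C$ is infinite it can be square-summable only modulo $C$. The lemma allows for this.

\begin{lemma}\label{lem:l2}
Let $C$ be a central subgroup of $G$, let $\psi\in\widehat C$, and let $\rho$ be a representation of $G$ with $\rho(c)=\psi(c)1$ for $c\in C$. Suppose that $|\langle\rho(\cdot)v,v\rangle|\in\ell^2(G/C)$ for all $v$ in a total set. Then $\rho\prec\lambda_G$.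
\end{lemma}

\begin{proof}
We compare $\rho$ with the analogue of the regular representation that has central character $\psi$. Let $\lambda_\psi$ be left translation, $(\lambda_\psi(s)\zeta)(g)=\zeta(s^{-1}g)$, on the Hilbert space of functions $\zeta$ on $G$ with $\zeta(gc)=\overline{\psi(c)}\zeta(g)$ for $c\in C$ and $\|\zeta\|_2^2=\sum_{gC}|\zeta(g)|^2<\infty$. Let $\delta$ be the unit vector equal to $\bar\psi$ on $C$ and $0$ elsewhere. Its translates, one for each coset, form an orthonormal basis, so $\delta$ is cyclic; and $\langle\lambda_\psi(s)\delta,\delta\rangle=\delta(s^{-1})=\psi1_C(s)$, where $\psi1_C$ is the extension of $\psi$ by $0$. So $\lambda_\psi$ is the GNS representation of $\psi1_C$.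

\emph{Step 1: $\rho\prec\lambda_\psi$.} For $b\in\mathbb C[G]$ the vector $\tilde b=\lambda_\psi(b)\delta$ is given by $\tilde b(g)=\sum_sb(s)\delta(s^{-1}g)=\sum_{c\in C}b(gc)\psi(c)$. Let $a\in\mathbb C[G]$, $b=(a^*a)^m$, and $\phi=\langle\rho(\cdot)v,v\rangle$ with $v$ in the total set. Since $\phi(gc)=\psi(c)\phi(g)$, summing first within each coset gives
\[
\langle\rho(a^*a)^mv,v\rangle=\sum_gb(g)\phi(g)=\sum_{gC}\tilde b(g)\phi(g)\le\|\tilde b\|_2\|\phi\|_2\le M^m\|\phi\|_2,
\]
where $M=\|\lambda_\psi(a)\|^2$. If $\mu$ is the spectral measure of the positive operator $\rho(a^*a)$ at $v$ and $M'>M$, then $M'^{\,m}\mu[M',\infty)\le M^m\|\phi\|_2$ for all $m$, so $\mu[M',\infty)=0$. By totality $\|\rho(a)\|^2\le M$.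

For $C=\{e\}$ we have $\lambda_\psi=\lambda_G$, and the lemma is proved. In particular a finitely supported positive definite function $\kappa$ on $G$ lies in $B_{\lambda_G}$: the diagonal coefficients $\kappa(g^{-1}\,\cdot\,g)$ of its GNS representation are finitely supported.

\emph{Step 2: $\lambda_\psi\prec\lambda_G$.} The abelian group $C$ is amenable, so it has a net of finite subsets $\Phi_i$ with $\kappa_i(c)=|c\Phi_i\cap\Phi_i|/|\Phi_i|\to1$ for each $c\in C$. Each $\kappa_i$ is finitely supported, equals $1$ at $e$, and is positive definite, being the coefficient of $\lambda_C$ at the normalized indicator of $\Phi_i$. The functions $\psi\kappa_i$, extended by $0$, are finitely supported and positive definite on $G$, so they lie in $B_{\lambda_G}$. They have norm $1$ and converge pointwise, hence weak$^*$, to $\psi1_C$. Thus $\psi1_C\in B_{\lambda_G}$, and Lemma~\ref{lem:dict}(b) gives $\lambda_\psi\prec\lambda_G$.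
\end{proof}

\section{Proof of Theorem~\ref{thm:sharp}}\label{sec:proof1}

Let $\tau=\tau_r$, $\sigma=\tau\times\chi$ and $\pi=\bigoplus_{j\ge1}\sigma^{\otimes j}$. By Lemma~\ref{lem:gen}, $B(f)=B_\pi$ and $\pi\otimes\pi\prec\pi$.

\subsection*{Part (i)}
In Section~\ref{sec:example} a central projection removed all summands of $\pi$ with the wrong phase. For general $C$ the powers $\chi^j$ come arbitrarily close to $\bar\chi$ by Lemma~\ref{lem:rec}, and we cannot expect to remove them. This is not needed: Lemma~\ref{lem:gap} already makes all summands with $j\ge2$ small, and only $\sigma$ itself has to be separated from $\bar\sigma$. This is where $\chi^2\ne1$ is used. Choose $s\in C$ with $\chi(s)^2\ne1$ and put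
\[
D=\tfrac12\big(e+\chi(s)s\big)\in\mathbb C[C].
\]
In $\rho\times\psi$ the element $D$ acts as the scalar $\frac12(1+\chi(s)\psi(s))$. Its modulus is at most $1$, and less than $1$ unless $\psi(s)=\overline{\chi(s)}$. So $\bar\sigma(D)=1$, while $d=|\frac12(1+\chi(s)^2)|<1$ is the modulus of $\sigma(D)$. Let $A=A_1$ and $\beta=\|\tau(A)\|$. By \eqref{eq:powers} and Lemma~\ref{lem:gap}, for every $N\ge1$,
\begin{equation}\label{eq:main}
\|\bar\sigma(AD^N)\|=\beta,\qquad\|\pi(AD^N)\|\le\max(d^N\beta,\gamma)<\beta .
\end{equation}
By \eqref{eq:test}, $\bar f\notin B_\pi=B(f)$.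

For the unital statement, let $1$ also denote the trivial representation. Then
\[
(\pi\oplus1)\otimes(\pi\oplus1)=(\pi\otimes\pi)\oplus\pi\oplus\pi\oplus1\prec\pi\oplus1,
\]
so $B_{\pi\oplus1}$ is an invariant subalgebra. The space $B_\pi+\mathbb C1$ is weak$^*$-closed, as the sum of a closed and a finite-dimensional subspace, and its preannihilator is $\ker\pi\cap\ker1=\ker(\pi\oplus1)$. Hence $B_\pi+\mathbb C1=B_{\pi\oplus1}$. The trivial representation sends $A$ to $q+1$, the largest possible value, so one factor $D$ may not damp it enough; this is the reason for the power $N$. Since $\chi(s)\ne1$, we have $|1(AD^N)|=(q+1)|\frac12(1+\chi(s))|^N<\beta$ for large $N$. Together with \eqref{eq:main} this gives $\|\bar\sigma(AD^N)\|>\|(\pi\oplus1)(AD^N)\|$, and $\bar f\notin B(f)+\mathbb C1$ by \eqref{eq:test}.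

\subsection*{Part (ii)}
The remaining cases are $\chi^2=1$, $r=1$ and $r\le q^{-1/2}$. By Lemma~\ref{lem:dict}(d) it suffices to show $\bar\pi\prec\pi$.

If $\chi^2=1$, then $\chi^{-j}=\chi^j$, and \eqref{eq:powers} gives $\bar\pi\cong\pi$.

In the other two cases we show that all the tensor powers $\tau^{\otimes j}$ have the same kernel, so that passing to a higher power costs nothing and recurrence applies. For $a\in\mathbb C[G]$ and $\psi\in\widehat C$ put $a_\psi=\sum_{x,c}a(x,c)\psi(c)x\in\mathbb C[\mathbb F_k]$. Then $(\rho\times\psi)(a)=\rho(a_\psi)$ for every representation $\rho$ of $\mathbb F_k$. Suppose that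
\begin{equation}\label{eq:same}
\|\tau^{\otimes j}(b)\|=\|\rho(b)\|\qquad\text{for all }j\ge1,\ b\in\mathbb C[\mathbb F_k],
\end{equation}
for some fixed $\rho$. Given $a$ and $j$, Lemma~\ref{lem:rec} provides $m_i\ge1$ with $\chi^{m_i}\to\chi^{-j}$ on the finite set of $c\in C$ occurring in $a$. Then $\rho(a_{\chi^{m_i}})\to\rho(a_{\chi^{-j}})$ in norm, and by \eqref{eq:powers}
\[
\|\overline{\sigma^{\otimes j}}(a)\|=\|\rho(a_{\chi^{-j}})\|=\lim_i\|\rho(a_{\chi^{m_i}})\|=\lim_i\|\sigma^{\otimes m_i}(a)\|\le\|\pi(a)\| .
\]
So \eqref{eq:same} implies $\bar\pi\prec\pi$.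

If $r=1$, then $\tau$ is the trivial representation and \eqref{eq:same} holds with $\rho=1$.

Let $r\le q^{-1/2}$ and $\lambda=\lambda_{\mathbb F_k}$. If $r<q^{-1/2}$, then $\sum_x\varphi_r(x)^2=1+\sum_{n\ge1}(q+1)q^{n-1}r^{2n}<\infty$. The diagonal coefficient of $\tau_r$ at $\tau_r(y)\xi$ is $\varphi_r(y^{-1}\,\cdot\,y)$, which has the same $\ell^2$-norm, so Lemma~\ref{lem:l2} with trivial central subgroup gives $\tau_r\prec\lambda$. If $r=q^{-1/2}$, then $\varphi_r$ is the pointwise limit of the norm-one functions $\varphi_{r'}\in B_\lambda$ as $r'\uparrow r$, so $\varphi_r\in B_\lambda$ and $\tau_r\prec\lambda$ by Lemma~\ref{lem:dict}(b). In both cases $\tau^{\otimes j}\prec\lambda^{\otimes j}\prec\lambda$ by Lemma~\ref{lem:dict}(c) and Fell absorption. For \eqref{eq:same} we also need the reverse containment. The reduced C$^*$-algebra $C_r^*(\mathbb F_k)=\lambda(C^*(\mathbb F_k))$ is simple, that is, it has no closed two-sided ideals other than $0$ and itself; see \cite{Pow} for $k=2$ and \cite{PS} for all $k\ge2$. The representation $\tau^{\otimes j}$ factors through a unital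 representation of $C_r^*(\mathbb F_k)$, which is injective by simplicity and hence isometric. So \eqref{eq:same} holds with $\rho=\lambda$. This completes the proof of Theorem~\ref{thm:sharp}. Corollary~\ref{cor:answer} is the case $k=2$, $C=\mathbb Z/3$ of part (i), where $\chi^2=\bar\chi\ne1$. \qed

\section{Proof of Theorem~\ref{thm:many}}\label{sec:proof2}

\subsection*{Case (a): quotients}
Let $\kappa:G\to Q$ be a surjective homomorphism and $B\subseteq B(Q)$ an asymmetric invariant subalgebra. The map $u\mapsto u\circ\kappa$ is the adjoint of the induced surjection $C^*(G)\to C^*(Q)$, so it is an isometric weak$^*$-homeomorphism onto a weak$^*$-closed subspace of $B(G)$, the annihilator of the kernel. It is injective, preserves products and conjugation, and the translate of $u\circ\kappa$ by $s,t$ is the image of the translate of $u$ by $\kappa(s),\kappa(t)$. So the image of $B$ is an asymmetric invariant subalgebra of $B(G)$.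

\subsection*{A criterion for cases (b) and (c)}
Now the free group $F$ is only a subgroup of $G$. We define a positive definite function on a subgroup $H\supseteq F$ and extend it by $0$ to a function $\tilde f$ on $G$. The estimate \eqref{eq:sumtauj} is then lost: for $y\notin H$, nothing relates the size of $\tilde f(y^{-1}xy)$ to the length of $x\in F$. What does survive conjugation by $G$ is an $\ell^p$-norm. If $\tilde f\in\ell^4$, products of two conjugates lie in $\ell^2$, so $\sigma\otimes\sigma\prec\lambda_G$, and by Fell absorption the regular representation swallows all further products.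

\begin{proposition}\label{prop:crit}
Let $C$ be a central subgroup of $G$, let $\chi_0\in\widehat C$, and let $\tilde f$ be a positive definite function on $G$ with GNS representation $\sigma$ such that $\tilde f(gc)=\chi_0(c)\tilde f(g)$ for $g\in G$, $c\in C$, and $\sum_{gC}|\tilde f(g)|^4<\infty$. Then $\sigma(c)=\chi_0(c)1$ for $c\in C$. If some $a\in\mathbb C[G]$ satisfies
\begin{equation}\label{eq:crit}
\|\bar\sigma(a)\|>\max\big(\|\sigma(a)\|,\|\lambda_G(a)\|,|1(a)|\big),
\end{equation}
then $G$ has an asymmetric invariant subalgebra that is unital and contains $B_{\lambda_G}$.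
\end{proposition}

\begin{proof}
For $c\in C$ and $s,t\in G$, centrality gives
\[
\langle\sigma(c)\sigma(t)\xi,\sigma(s)\xi\rangle=\tilde f(s^{-1}tc)=\chi_0(c)\langle\sigma(t)\xi,\sigma(s)\xi\rangle,
\]
so $\sigma(c)=\chi_0(c)1$, and $C$ acts in $\sigma\otimes\sigma$ through $\chi_0^2$. The vectors $\sigma(s)\xi\otimes\sigma(t)\xi$ are total, with diagonal coefficients $\tilde f(s^{-1}gs)\tilde f(t^{-1}gt)$. Conjugation by $s$ or $t$ permutes $G/C$, so the Cauchy--Schwarz inequality gives
\[
\sum_{gC}|\tilde f(s^{-1}gs)|^2|\tilde f(t^{-1}gt)|^2\le\sum_{gC}|\tilde f(g)|^4<\infty .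
\]
By Lemma~\ref{lem:l2}, $\sigma\otimes\sigma\prec\lambda_G$. Put $\pi=\sigma\oplus\lambda_G\oplus1$. Of the nine summands of $\pi\otimes\pi$, the five involving $\lambda_G$ are multiples of $\lambda_G$, and the others are $\sigma\otimes\sigma$, $\sigma$, $\sigma$ and $1$. So $\pi\otimes\pi\prec\pi$, and $B_\pi$ is an invariant subalgebra containing $\tilde f$, $1$ and $B_{\lambda_G}$. By \eqref{eq:crit} and \eqref{eq:test}, the conjugate of $\tilde f$ is not in $B_\pi$.
\end{proof}

In both remaining cases $F\le G$ is free of rank $2$, so $q=3$, and we fix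
\[
3^{-1/2}<r<3^{-1/4}.
\]
The upper bound means $3r^4<1$ and gives $\sum_{x\in F}r^{4|x|}<\infty$. The lower bound means $3r>\sqrt3$, so $h(3r)>2\sqrt3$.

\subsection*{Case (b): a central element}
A nonabelian free group contains a free group $F$ of rank $2$. Let $C=\langle z\rangle$. The group $F\cap C$ is central in $F$, hence trivial, so $H=FC\cong F\times C$. Since $z^2\ne e$, the cyclic group $C$ is infinite or of order $m\ge3$, and $\chi(z)=i$ or $\chi(z)=e^{2\pi i/m}$ defines a character with $\chi(z)^2\ne1$. Let $\tilde f$ be the extension by $0$ of $f(xc)=r^{|x|}\chi(c)$. Then $\tilde f(gc)=\chi(c)\tilde f(g)$ for all $g\in G$, and $\sum_{gC}|\tilde f(g)|^4=\sum_{x\in F}r^{4|x|}<\infty$.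

Let $A=A_1$, $D=\frac12(e+\chi(z)z)$ and $a=AD^N$. Since $\langle\bar\sigma(A_n)\bar\xi,\bar\xi\rangle=4\cdot3^{n-1}r^n$, Proposition~\ref{prop:growth}(b) gives $\beta:=\|\bar\sigma(A)\|\ge h(3r)>2\sqrt3$. By Proposition~\ref{prop:crit}, $\sigma(z)=\chi(z)1$, so $\bar\sigma(D)=1$ and $\|\bar\sigma(a)\|=\beta$. On the other side of \eqref{eq:crit}:
\begin{itemize}
\item $\|\sigma(a)\|=|\frac12(1+\chi(z)^2)|^N\beta<\beta$, because $\chi(z)^2\ne1$ and $\|\sigma(A)\|=\|\bar\sigma(\bar A)\|=\beta$, as $A$ has real coefficients;
\item $\|\lambda_G(a)\|\le\|\lambda_G(A)\|\le2\sqrt3<\beta$, by $\|\lambda_G(D)\|\le1$ and \eqref{eq:regular};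
\item $|1(a)|=4|\frac12(1+\chi(z))|^N<\beta$ for large $N$, because $\chi(z)\ne1$.
\end{itemize}
So \eqref{eq:crit} holds. If $z^2=e$, every character of $C$ is real, so $\tilde f$ is real, $\bar\sigma\cong\sigma$, and \eqref{eq:crit} cannot hold.

\subsection*{Case (c): a character of the free group}
There is no central element left to separate $\sigma$ from $\bar\sigma$, so the phase has to come from a character $\chi$ of $F$ itself, and the test element has to detect it. Put $f(xk)=r^{|x|}\chi(x)$ for $x\in F$, $k\in K$. This is a product of positive definite functions on $H=F\times K$; let $\tilde f$ be its extension by $0$. We take $a=A_1^\chi$. In $\bar\sigma$ the twist cancels the phase: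
\[
\langle\bar\sigma(A_n^\chi)\bar\xi,\bar\xi\rangle=\sum_{|x|=n}\chi(x)\overline{\chi(x)}r^n=4\cdot3^{n-1}r^n,
\]
so $\|\bar\sigma(a)\|\ge h(3r)>2\sqrt3$ by Proposition~\ref{prop:growth}(b). In $\sigma$ the twist doubles the phase: with $\eta=\chi^2$,
\[
\langle\sigma(A_n^\chi)\xi,\xi\rangle=r^n\sum_{|x|=n}\eta(x)=r^nP_n(t_0),\qquad t_0=\sum_{|l|=1}\eta(l),
\]
where the last equality is $A_n^\eta=P_n(A_1^\eta)$ evaluated in the trivial representation. We want this to be small, and so we arrange $t_0=0$. Let $\{\mathsf a,\mathsf b\}$ be the basis of $F$ and set $\chi(\mathsf a)=i$, $\chi(\mathsf b)=1$. Then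
\[
a=i\mathsf a-i\mathsf a^{-1}+\mathsf b+\mathsf b^{-1},\qquad\eta(\mathsf a^{\pm1})=-1,\quad\eta(\mathsf b^{\pm1})=1 .
\]
The recursion gives $P_n(0)=0$ for odd $n$ and $P_n(0)=-4(-3)^{n/2-1}$ for even $n$: the sum of $4\cdot3^{n-1}$ signs has size about $3^{n/2}$.

We apply Proposition~\ref{prop:crit} with $C=\{e\}$. Since $K$ is finite, $\sum_G|\tilde f|^4=|K|\sum_Fr^{4|x|}<\infty$. We have $\|\lambda_G(a)\|\le2\sqrt3$ by \eqref{eq:regular}, and $|1(a)|=2<2\sqrt3$. It remains to prove $\|\sigma(a)\|\le2\sqrt3$. By Proposition~\ref{prop:growth}(a) with $R=\sqrt3$ and the total set $\{\sigma(g)\xi\}$, it suffices to show that for every $g\in G$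
\begin{equation}\label{eq:claim}
\limsup_n|\Sigma_n(g)|^{1/n}\le\sqrt3,\qquad\Sigma_n(g)=\sum_{x\in F,\,|x|=n}\chi(x)\tilde f(g^{-1}xg).
\end{equation}
The computation above is the case $g=e$.

\emph{Conjugation by $g\notin H$.} Here we use the hypothesis on $H$ to show that there are few nonzero terms. Such terms have $x\in L=F\cap gHg^{-1}$. As a subgroup of $F$, the group $L$ is free; as a subgroup of the amenable group $H\cap gHg^{-1}$, it is amenable and so does not contain $\mathbb F_2$. Hence $L$ is trivial or infinite cyclic. Write a generator in reduced form as $tw_0t^{-1}$ with $w_0\ne e$ cyclically reduced. Its $m$-th power has length $2|t|+|m||w_0|$ for $m\ne0$, so $L$ has at most two elements of each length $n\ge1$. Since $|\tilde f|\le1$, we get $|\Sigma_n(g)|\le2$.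

\emph{Conjugation by $g\in H$.} Write $g=yk$ with $y\in F$, $k\in K$, and $m=|y|$. Since $K$ commutes with $F$, $g^{-1}xg=y^{-1}xy$, and $\chi(y^{-1}xy)=\chi(x)$. Thus
\[
\Sigma_n(g)=\sum_{|x|=n}\eta(x)r^{|y^{-1}xy|}.
\]
The weight is no longer constant on the sphere, but it depends only on the two ends of $x$, so we fix the ends and look for cancellation in the middle. Let $n>2m$. Let $i$ be the length of the longest common prefix of $x$ and $y$, and let $i'$ be the length of the longest suffix of $x$ that is the inverse of a prefix of $y$. In $y^{-1}xy$, exactly $i$ letters of $y^{-1}$ cancel against the beginning of $x$ and $i'$ letters of $y$ cancel against its end. As $i+i'\le2m<n$, a nonempty middle part of $x$ survives and no further cancellation occurs, so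
\[
|y^{-1}xy|=(m-i)+(n-i-i')+(m-i')=n+2m-2i-2i'\ge n-2m .
\]
Write $x=uwu'$ in reduced form with $|u|=|u'|=m$ and $|w|=N=n-2m\ge1$. Then $i$ depends only on $u$ and $i'$ only on $u'$. Sorting the words $w$ by their first letter $l$ and last letter $l'$, we obtain
\[
\Sigma_n(g)=\sum_{u,u'}r^{\,n+2m-2i-2i'}\eta(u)\eta(u')\sum_{l,l'}E_N(l,l'),
\]
where $E_N(l,l')$ is the sum of $\eta(w)$ over the reduced words $w$ of length $N$ that start with $l$ and end with $l'$, and the inner sum runs over the letters for which $ul$ and $l'u'$ are reduced. The number of quadruples $(u,u',l,l')$ does not depend on $n$, and each weight is at most $r^{n-2m}$.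

A reduced word is a sequence of letters in which no letter is followed by its inverse. Let $T$ be the $4\times4$ matrix indexed by letters with $T_{ll'}=\eta(l')$ if $l'\ne l^{-1}$ and $T_{ll'}=0$ otherwise. Expanding the matrix product gives $E_N(l,l')=\eta(l)(T^{N-1})_{ll'}$. Since $\eta(l^{-1})=\eta(l)$,
\[
(Tv)(l)=\sum_{l'}\eta(l')v(l')-\eta(l)v(l^{-1}).
\]
If $v$ is antisymmetric, $v(l^{-1})=-v(l)$, the sum vanishes and $(Tv)(l)=\eta(l)v(l)$; so $Tv$ is antisymmetric and $T^2v=v$. If $v$ is symmetric, with values $v_{\mathsf a}$ on $\mathsf a^{\pm1}$ and $v_{\mathsf b}$ on $\mathsf b^{\pm1}$, the sum is $-2v_{\mathsf a}+2v_{\mathsf b}$, so $Tv$ is symmetric with values $-v_{\mathsf a}+2v_{\mathsf b}$ and $-2v_{\mathsf a}+v_{\mathsf b}$. Here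
\[
\begin{pmatrix}-1&2\\-2&1\end{pmatrix}^2=\begin{pmatrix}-3&0\\0&-3\end{pmatrix}.
\]
The two subspaces are orthogonal complements, so $\|T^{2j}\|=3^j$ and $\|T^{2j+1}\|\le3^j\|T\|$. Hence $|E_N(l,l')|=O(3^{N/2})$ and $\Sigma_n(g)=O(r^n3^{n/2})$, with constants depending only on $g$ and $r$. The limit superior in \eqref{eq:claim} is at most $r\sqrt3\le\sqrt3$.

Thus $\|\bar\sigma(a)\|>2\sqrt3\ge\max(\|\sigma(a)\|,\|\lambda_G(a)\|,|1(a)|)$, and Proposition~\ref{prop:crit} proves (c). Since $B_{\lambda_G}$ contains the point masses, the subalgebras found in (b) and (c) separate the points of $G$. This completes the proof of Theorem~\ref{thm:many}. \qed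

\begin{remark}\label{rem:K}
The factor $K$ in (c) is what makes the hypothesis usable. If $F\times K\le G$ with $K\ne\{e\}$, then $F$ alone fails it, because $F\cap kFk^{-1}=F$ for $k\in K\setminus\{e\}$.
\end{remark}

\subsection*{Free groups and acylindrically hyperbolic groups}
An isometric action of $G$ on a metric space $X$ is \emph{acylindrical} if for every $\varepsilon>0$ there are $R,N$ such that, whenever $d(x,y)\ge R$, at most $N$ elements $g\in G$ satisfy both $d(x,gx)\le\varepsilon$ and $d(y,gy)\le\varepsilon$. A group is \emph{acylindrically hyperbolic} if it admits an acylindrical action on a Gromov hyperbolic space that is non-elementary, meaning that the limit set has more than two points. A non-elementary hyperbolic group is an example, through the action on its Cayley graph: the number of $g$ with $d(x,gx)\le\varepsilon$ is the cardinality of a ball of radius $\varepsilon$ in the group.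

\begin{proof}[Proof of Corollary~\ref{cor:classes}]
The group $\mathbb F_2$ satisfies (c) with $H=G$ and $K=\{e\}$, the condition on $G\setminus H$ being empty. By (a) the conclusion passes to every group with a quotient isomorphic to $\mathbb F_2$. A nonabelian free group has such a quotient: send all but two basis elements to $e$. Let $G$ be acylindrically hyperbolic. By \cite{DGO}, combined with \cite{Osin} for the equivalence of definitions, $G$ contains a hyperbolically embedded subgroup $H\cong\mathbb F_2\times K$ with $K$ finite. The only property of hyperbolically embedded subgroups that we need is that they are almost malnormal \cite{DGO}: $H\cap gHg^{-1}$ is finite for all $g\notin H$. Finite groups are amenable, so (c) applies.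
\end{proof}

\begin{thebibliography}{9}

\bibitem{DGO} Dahmani, Guirardel and Osin, Mem. Amer. Math. Soc. 245 (2017), no.~1156.

\bibitem{Haa} Haagerup, Invent. Math. 50 (1979).

\bibitem{LP} Anthony To-Ming Lau and Hung Le Pham, \emph{Characterisations of Fourier and Fourier--Stieltjes algebras on locally compact groups}, arXiv:1511.07105 (2015).

\bibitem{Osin} Osin, Trans. Amer. Math. Soc. 368 (2016).

\bibitem{PS} Paschke and Salinas, Pacific J. Math. 82 (1979).

\bibitem{Pow} Powers, Duke Math. J. 42 (1975).

\end{thebibliography}
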